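\title{Birational derived splinters ascend along regular homomorphisms}

\begin{abstract}
A reduced Noetherian ring $A$ is a birational derived splinter if the map $A\to Rf_*\mathcal O_X$ splits in the derived category of $A$ for every proper birational morphism $f\colon X\to\operatorname{Spec}A$. We prove that if $S\to A$ is a regular homomorphism of Noetherian rings and $S$ is a birational derived splinter, then so is $A$. No assumption on characteristic, excellence or $F$-purity is needed. Duality on projective space turns the splitting into the regularity of one rational section at certain points of codimension one, and flattening by a blow-up of $\operatorname{Spec}S$ moves these points over discrete valuation rings, where only regular rings have to be understood.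
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $Z$ be a reduced Noetherian scheme. A \emph{modification} of $Z$, or proper birational map to $Z$, is a proper morphism $f\colon X\to Z$ such that, for some dense open $U\subset Z$, the map $f^{-1}(U)\to U$ is an isomorphism and $f^{-1}(U)$ is dense in $X$. A map in a derived category \emph{splits} if it has a left inverse.

\begin{definition}\label{def:bds}
A reduced Noetherian ring $A$ is a \emph{birational derived splinter}, abbreviated BDS, if the canonical map $A\to R\Gamma(X,\mathcal O_X)$ splits in the derived category $D(A)$ for every modification $X\to\operatorname{Spec}A$.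
\end{definition}

The condition measures the singularities of $A$ through the cohomology of all birational models at once. Applied to finite modifications, it forces $A$ to be normal (Lemma~\ref{lem:normal}). If $A$ is a normal domain and $X$ is an integral modification, then $H^0(X,\mathcal O_X)$ is finite over $A$ and contained in $\operatorname{Frac}A$, so it equals $A$, and the splitting says that the last map of the triangle
\[
A\to R\Gamma(X,\mathcal O_X)\to\tau^{\ge1}R\Gamma(X,\mathcal O_X)\to A[1]
\]
is zero. The higher cohomology of $\mathcal O_X$ may be nonzero, but it may not be glued to $H^0$. Fields and discrete valuation rings are BDS: by the valuative criterion of properness a modification of such a ring has a section, and restriction along the section is a left inverse. There are normal domains that are not BDS (Example~\ref{ex:cubic}).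

A homomorphism $S\to A$ of Noetherian rings is \emph{regular} if it is flat and its fibers are geometrically regular, that is, $A\otimes_Sk'$ is a regular ring for every prime $\mathfrak p\subset S$ and every finite field extension $k'$ of $\kappa(\mathfrak p)$. Smooth algebras, localizations and henselizations are examples. This paper answers the following question, posed in \cite{Lyu}.

\medskip
\noindent\emph{Let $S\to A$ be a regular homomorphism of Noetherian rings. If $S$ is a BDS, is $A$ a BDS?}
\medskip

Two cases are recorded in \cite{Lyu}: the answer is yes if $S$ and $A$ are $\mathbf F_p$-algebras and $S$ is $F$-pure, and it is yes in equal characteristic zero if $S$ and $A$ are both quasi-excellent. One expects a positive answer in general, because a regular homomorphism adds no singularities in the fiber direction: normality and regularity pass from $S$ to $A$. The obstacle is that the hypothesis concerns modifications of $\operatorname{Spec}S$, and most modifications of $\operatorname{Spec}A$ are not pulled back from $S$. A field $k$ has only the identity as a modification, while $\operatorname{Spec}k[x,y]$ can be blown up at the origin.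 Thus for a field $S$ the hypothesis is empty, and the question asks whether all geometrically regular Noetherian $S$-algebras are BDS.

\begin{theorem}\label{thm:ascent}
Let $S\to A$ be a regular homomorphism of Noetherian rings. If $S$ is a BDS, then $A$ is a BDS.
\end{theorem}

Flatness alone does not suffice, since $k\to k[t^2,t^3]$ is flat and the target is not normal. By Example~\ref{ex:cubic}, flatness with geometrically normal fibers does not suffice either. In the opposite direction faithful flatness is enough, and together the two directions determine when the target of a regular homomorphism is a BDS.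

\begin{theorem}\label{thm:descent}
\begin{enumerate}
\item[(i)] If $S\to A$ is a faithfully flat homomorphism of Noetherian rings and $A$ is a BDS, then $S$ is a BDS.
\item[(ii)] If $S\to A$ is a regular homomorphism of Noetherian rings, then $A$ is a BDS if and only if $S_{\mathfrak p}$ is a BDS for every $\mathfrak p$ in the image of $\operatorname{Spec}A\to\operatorname{Spec}S$.
\end{enumerate}
\end{theorem}

In (i) the word ``faithfully'' is needed: the inclusion of $k[t^2,t^3]$ into its fraction field is flat. Recall that a Noetherian ring $S$ is a \emph{$G$-ring} if $S_{\mathfrak p}\to\widehat{S_{\mathfrak p}}$ is regular for every prime $\mathfrak p$, and that a Noetherian local ring is \emph{analytically unramified} if its completion is reduced. We write $(-)^h$ and $(-)^{sh}$ for henselization and strict henselization.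

\begin{corollary}\label{cor:consequences}
Let $S$ be a Noetherian ring.
\begin{enumerate}
\item[(i)] The following are equivalent: $S$ is a BDS; $S_{\mathfrak m}$ is a BDS for all maximal ideals $\mathfrak m$; all $S_{\mathfrak m}^h$ are BDS; all $S_{\mathfrak m}^{sh}$ are BDS; $S[x]$ is a BDS.
\item[(ii)] If $S$ is a local $G$-ring, then $S$ is a BDS if and only if $\widehat S$ is.
\item[(iii)] If $S$ is a local BDS, then $S$ is an analytically unramified normal domain.
\end{enumerate}
\end{corollary}

The core of the proof of Theorem~\ref{thm:ascent} is a criterion for algebras of finite type, which tests a family over $S$ on discrete valuation rings of $\operatorname{Frac}S$.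

\begin{theorem}\label{thm:dvr}
Let $S$ be a local BDS (a normal domain, by Lemma~\ref{lem:normal}) and $K=\operatorname{Frac}S$. Let $B$ be a flat $S$-algebra of finite type which is a domain, such that every nonempty fiber of $\operatorname{Spec}B\to\operatorname{Spec}S$ is Cohen--Macaulay of pure dimension $d$. Assume that $B\otimes_SV$ is a BDS for $V=K$ and for every discrete valuation ring $V$ with $S\subset V\subset K=\operatorname{Frac}V$ that is essentially of finite type over $S$. Then $B$ is a BDS.
\end{theorem}

\subsection*{Outline of the proof}
Let $B$ be as in Theorem~\ref{thm:dvr} and let $Y$ be a modification of $\operatorname{Spec}B$. We may choose any modification $X$ of $\operatorname{Spec}S$ and compare $Y$ with $P=\operatorname{Spec}B\times_SX$. The map $B\to R\Gamma(P,\mathcal O_P)$ splits by flat base change from $S$. It remains to split $\mathcal O_P\to Rg_*\mathcal O_W$ for a modification $g\colon W\to P$ that maps to $Y$.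

Section~\ref{sec:duality} shows that such a splitting exists exactly when one rational section $\sigma$ of a torsion-free sheaf $\omega$ on $W$ is regular, and that regularity needs to be checked only at the points $w$ where a numerical invariant $e(w)$, a substitute for the codimension, equals $1$. In Section~\ref{sec:flatten} we choose $X$ normal and such that $W$ is flat over $X$; then all points with $e(w)=1$ lie over points of $X$ whose local ring is $K$ or a discrete valuation ring, and the hypothesis of Theorem~\ref{thm:dvr} applies. Since $S$ is not assumed excellent, it is not automatic that $X$ can be taken normal and proper over $S$. Section~\ref{sec:closure} shows that this finiteness follows from the BDS property itself.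

If $B$ is smooth over $S$, the rings $B\otimes_SV$ are regular, and regular rings are BDS (Section~\ref{sec:regular}). Section~\ref{sec:limit} passes from smooth algebras to regular homomorphisms by Popescu's theorem. Theorem~\ref{thm:descent}(i) is formal and is proved in Section~\ref{sec:formal}; the rest of Theorem~\ref{thm:descent} and Corollary~\ref{cor:consequences} are proved in Section~\ref{sec:consequences}.

\section{Formal properties and standard facts}\label{sec:formal}

Complexes are indexed cohomologically. A scheme $X$ over a ring $A$ is \emph{split over $A$} if $A\to R\Gamma(X,\mathcal O_X)$ splits in $D(A)$. A scheme is \emph{projective over $P$} if it is a closed subscheme of some $\mathbf P^N_P$. A morphism of integral schemes is \emph{birational} if it is dominant and induces an isomorphism of function fields. If a point $w$ maps to a point $p$, then $\operatorname{trdeg}(w/p)$ is the transcendence degree of $\kappa(w)$ over $\kappa(p)$.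

\subsection*{Splittings}

\begin{lemma}\label{lem:dominate}
Let $X'\to X$ be a morphism of $A$-schemes. If $X'$ is split over $A$, then so is $X$.
\end{lemma}

\begin{proof}
The map $A\to R\Gamma(X',\mathcal O_{X'})$ factors through $A\to R\Gamma(X,\mathcal O_X)$.
\end{proof}

In particular, Definition~\ref{def:bds} does not change if one drops the density of $f^{-1}(U)$ in $X$: apply the lemma to the reduced closure of $f^{-1}(U)$, which is a modification.

\begin{lemma}\label{lem:ideal}
Let $A$ be a Noetherian ring, $X$ a proper $A$-scheme and $C=R\Gamma(X,\mathcal O_X)$. Let $I(X/A)$ be the image of the map $\operatorname{Hom}_{D(A)}(C,A)\to\operatorname{Hom}_{D(A)}(A,A)=A$ induced by $A\to C$. Then $I(X/A)$ is an ideal, $X$ is split over $A$ if and only if $I(X/A)=A$, and $I(X_{A'}/A')=I(X/A)A'$ for every flat homomorphism $A\to A'$ of Noetherian rings. Consequently, $X$ is split over $A$ if and only if $X_{A_{\mathfrak m}}$ is split over $A_{\mathfrak m}$ for all maximal ideals $\mathfrak m$, and if and only if $X_{A'}$ is split over $A'$ for one faithfully flat $A\to A'$.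
\end{lemma}

\begin{proof}
The map is $A$-linear, and a left inverse of $A\to C$ is a preimage of $1$. This gives the first two claims. Since $X$ is proper, $C$ has bounded, finitely generated cohomology, so it is represented by a bounded above complex $G$ of finite free modules, and $\operatorname{Hom}_{D(A)}(C,A)$ is $H^0$ of the complex with terms $\operatorname{Hom}_A(G^{-n},A)$. This group commutes with $-\otimes_AA'$ for flat $A'$, and $R\Gamma(X_{A'},\mathcal O)=C\otimes_AA'$ by flat base change. Images also commute with flat base change, which gives the formula. Finally, an ideal $I$ equals $A$ if and only if $IA_{\mathfrak m}=A_{\mathfrak m}$ for all $\mathfrak m$, and if and only if $(A/I)\otimes_AA'=0$ for a faithfully flat $A'$.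
\end{proof}

\subsection*{Modifications}

\begin{lemma}\label{lem:modif}
\begin{enumerate}
\item[(a)] Let $g\colon W\to P$ be a proper birational morphism of integral Noetherian schemes, and let $L$ be the function field of $P$. Then $W\times_P\operatorname{Spec}L=\operatorname{Spec}L$, and $g$ is a modification.
\item[(b)] Let $B$ be a Noetherian domain. Every modification of $\operatorname{Spec}B$ receives a $B$-morphism from a modification that is integral and projective over $B$.
\item[(c)] Let $A\to A'$ be a flat homomorphism of reduced Noetherian rings. If $X\to\operatorname{Spec}A$ is a modification, then so is $X_{A'}\to\operatorname{Spec}A'$.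
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The generic fiber is integral and of finite type over $L$ with function field $L$. It has dimension $\operatorname{trdeg}(L/L)=0$, so it is $\operatorname{Spec}L$. Since $g$ is birational of finite type, it restricts to an open immersion on some nonempty open $W^\circ\subset W$. The set $g(W\setminus W^\circ)$ is closed and misses the generic point of $P$, so $U=g(W^\circ)\setminus g(W\setminus W^\circ)$ is a nonempty open set with $g^{-1}(U)\subset W^\circ$, and $g$ is an isomorphism over $U$.

(b) Let $f\colon X\to\operatorname{Spec}B$ be an isomorphism over $U$. The reduced closure $X'$ of $f^{-1}(U)\cong U$ is integral, proper and birational over $B$. Chow's lemma \cite[5.6.1]{EGAII} gives a birational morphism $X''\to X'$ with $X''$ integral and projective over $B$, and $X''$ is a modification by (a).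

(c) Let $U$ be as in the definition. A flat morphism sends generic points of irreducible components to generic points of irreducible components, by going-down. A dense open subset of a Noetherian scheme contains all such points. Applying this to $\operatorname{Spec}A'\to\operatorname{Spec}A$ and to $X_{A'}\to X$, we see that the preimages of $U$ in $\operatorname{Spec}A'$ and in $X_{A'}$ are dense.
\end{proof}

\begin{corollary}\label{cor:formal}
\begin{enumerate}
\item[(a)] A Noetherian domain $B$ is a BDS if and only if every modification of $\operatorname{Spec}B$ that is integral and projective over $B$ is split over $B$.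
\item[(b)] A Noetherian ring $A$ is a BDS if $A_{\mathfrak m}$ is a BDS for every maximal ideal $\mathfrak m$.
\end{enumerate}
\end{corollary}

\begin{proof}
Part (a) follows from Lemmas~\ref{lem:modif}(b) and \ref{lem:dominate}. In (b), $A$ is reduced because all $A_{\mathfrak m}$ are. If $X$ is a modification of $\operatorname{Spec}A$, then $X_{A_{\mathfrak m}}$ is a modification by Lemma~\ref{lem:modif}(c), hence split over $A_{\mathfrak m}$, and Lemma~\ref{lem:ideal} applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:descent}(i)]
A faithfully flat homomorphism is injective, so $S$ is reduced. If $X$ is a modification of $\operatorname{Spec}S$, then $X_A$ is a modification of $\operatorname{Spec}A$ by Lemma~\ref{lem:modif}(c), hence split over $A$. By Lemma~\ref{lem:ideal}, $X$ is split over $S$.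
\end{proof}

\subsection*{Dimension, depth and local cohomology}
The following textbook facts are used throughout.
\begin{enumerate}
\item[(F1)] If $(R,\mathfrak m)\to R'$ is a flat local homomorphism of Noetherian local rings, then $\dim R'=\dim R+\dim R'/\mathfrak mR'$ and $\operatorname{depth}R'=\operatorname{depth}R+\operatorname{depth}R'/\mathfrak mR'$.
\item[(F2)] (Dimension inequality \cite[15.5]{Matsumura}.) If $Z'\to Z$ is a dominant morphism of finite type between integral Noetherian schemes with function fields $K'\supset K$, and $z'\mapsto z$, then
\[
\dim\mathcal O_{Z',z'}+\operatorname{trdeg}(z'/z)\le\dim\mathcal O_{Z,z}+\operatorname{trdeg}(K'/K).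
\]
\item[(F3)] Let $Z$ be of finite type over a field $k$ and $z\in Z$. The closure of $z$ has dimension $\operatorname{trdeg}(\kappa(z)/k)$. If $Z$ has pure dimension $d$, then $\dim\mathcal O_{Z,z}=d-\operatorname{trdeg}(\kappa(z)/k)$. Being of pure dimension $d$ and being Cohen--Macaulay are preserved by extension of $k$.
\item[(F4)] Let $(\Gamma,\mathfrak m)$ be a Noetherian local ring. The local cohomology $R\Gamma_{\mathfrak m}(M)$ of a complex $M$ is the tensor product of $M$ with the extended \v{C}ech complex on generators of $\mathfrak m$, a bounded complex of flat modules. If $M\in D^{\ge i}(\Gamma)$, then $R\Gamma_{\mathfrak m}(M)\in D^{\ge i}(\Gamma)$ and $H^i_{\mathfrak m}(M)=H^0_{\mathfrak m}(H^i(M))$. The depth of $\Gamma$ is the least $i$ with $H^i_{\mathfrak m}(\Gamma)\ne0$. For a finitely generated module $M$, $H^0_{\mathfrak m}(M)\neq0$ if and only if $\mathfrak m$ is an associated prime of $M$, and $H^0_{\mathfrak m}(M)=M$ if $M$ has finite length.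
\item[(F5)] A normal Noetherian local domain of dimension $\ge2$ has depth $\ge2$. Hence one of depth $\le1$ is a field or a discrete valuation ring.
\end{enumerate}

\begin{lemma}\label{lem:flatintegral}
Let $Z\to X$ be a flat morphism to an integral scheme with function field $K$. If the generic fiber $Z_K$ is integral, then $Z$ is integral.
\end{lemma}

\begin{proof}
Let $\operatorname{Spec}C\subset Z$ be a nonempty affine open that maps to an affine open $\operatorname{Spec}R\subset X$. Since $C$ is $R$-flat, $C\to C\otimes_RK$ is injective. So $\operatorname{Spec}(C\otimes_RK)$ is a nonempty open subset of $Z_K$, and $C$ is a subring of a domain. Thus $Z$ is reduced and contains the irreducible set $Z_K$ as a dense subset.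
\end{proof}

\section{Normality, integral closure of ideals and finite normalization}\label{sec:closure}

\begin{lemma}\label{lem:normal}
A BDS $S$ is a finite product of normal domains, and $S_{\mathfrak p}$ is a BDS for every prime $\mathfrak p$.
\end{lemma}

\begin{proof}
Let $c$ be an element of the total quotient ring $Q(S)$ that is integral over $S$. Then $S'=S[c]$ is finite over $S$, and $sS'\subset S$ for some nonzerodivisor $s$ of $S$, which is also a nonzerodivisor on $S'\subset Q(S)$. So $\operatorname{Spec}S'\to\operatorname{Spec}S$ is a modification, namely an isomorphism over $\operatorname{Spec}S[1/s]$. A splitting is an $S$-linear map $r\colon S'\to S$ with $r(1)=1$. Since $sc\in S$, we get $s\,r(c)=r(sc)=sc$, so $c=r(c)\in S$. Hence $S$ is integrally closed in $Q(S)$. As $S$ is reduced and Noetherian, $Q(S)$ is a finite product of fields $K_i$. Its idempotents are integral over $S$, so they lie in $S$, and $S=\prod S_i$ with $S_i$ a domain integrally closed in $K_i=\operatorname{Frac}S_i$.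

Let $\mathfrak p$ be a prime of the factor $S_1$, and let $X\subset\mathbf P^N_{S_{\mathfrak p}}$ be an integral modification of $\operatorname{Spec}S_{\mathfrak p}$. Its reduced closure $\overline X\subset\mathbf P^N_{S_1}$ is integral with function field $K_1$, so it is a modification of $\operatorname{Spec}S_1$ by Lemma~\ref{lem:modif}(a). Moreover $\overline X\times_{S_1}S_{\mathfrak p}=X$, since both are reduced closed subschemes of $\mathbf P^N_{S_{\mathfrak p}}$ with the same points. The scheme $\overline X\sqcup\operatorname{Spec}\prod_{i>1}S_i$ is a modification of $\operatorname{Spec}S$, hence split over $S$, and its base change to $S_{\mathfrak p}$ is $X$. So $X$ is split over $S_{\mathfrak p}$ by Lemma~\ref{lem:ideal}, and Corollary~\ref{cor:formal}(a) applies.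
\end{proof}

In Section~\ref{sec:flatten} we need to normalize a blow-up of $\operatorname{Spec}S$ and stay proper over $S$. Affine charts of a blow-up have the form $C=\bigcup_mb^{-m}J^m$ with $b\in J$, and elements integral over $C$ come from elements integral over the ideals $J^m$. So we look for a bound on the integral closures of $J^m$ that is uniform in $m$.

An element $z$ of a ring is \emph{integral over an ideal} $I$ if $z^r+a_1z^{r-1}+\dots+a_r=0$ for some $r\ge1$ and $a_i\in I^i$. The set of such elements is denoted by $\overline I$. With $H=I+(z)$,
\begin{equation}\label{eq:reduction}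
z\in\overline I\quad\Longleftrightarrow\quad H^{l+1}=IH^l\ \text{ for some } l\ge0,
\end{equation}
because $H^{l+1}=(z^{l+1})+IH^l$ and $IH^l=\sum_{i=1}^{l+1}I^iz^{l+1-i}$.

\begin{proposition}\label{prop:closure}
Let $S$ be a BDS which is a domain, let $J=(b_1,\dots,b_N)\subset S$ be a nonzero ideal and let $n\ge1$. Then $\overline{J^{n+N-1}}\subset J^n$.
\end{proposition}

The mechanism is visible for $N=2$, $n=1$. Let $z\in\overline{J^2}$. As shown below, there is an integral modification $X$ on which $\mathcal L=J\mathcal O_X$ is invertible and $z$ is a section of $\mathcal L^2$. Since $b_1,b_2$ generate $\mathcal L$, the Koszul sequence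
\[
0\to\mathcal O_X\xrightarrow{(-b_2,\,b_1)}\mathcal L\oplus\mathcal L\xrightarrow{(b_1,\,b_2)}\mathcal L^2\to0
\]
is exact. If $H^1(X,\mathcal O_X)=0$, then $z=b_1s_1+b_2s_2$ with $s_i\in H^0(X,\mathcal L)\subset H^0(X,\mathcal O_X)=S$, so $z\in J$. In general there is an obstruction in $H^1(X,\mathcal O_X)$, and the left inverse $R\Gamma(X,\mathcal O_X)\to S$ removes it. For this the resolution of $\mathcal L^2$ must map to the Koszul complex of $b_1,b_2$ on $\mathcal O_X$, which it does because its terms involve only nonnegative powers of $\mathcal L\subset\mathcal O_X$. For general $n$ the Koszul complex is replaced by a resolution of the $n$-th power of the ideal of the variables. The loss of $N-1$ in the exponent is what keeps all powers of $\mathcal L$ nonnegative, and it is independent of $n$ because the resolution is linear.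

\begin{lemma}\label{lem:linear}
Let $R=\mathbf Z[x_1,\dots,x_N]$ with $N\ge1$ and the standard grading, $\mathfrak n=(x_1,\dots,x_N)$, and $n\ge1$. There is a graded free resolution
\begin{equation}\label{eq:linear}
0\to F_N\to\cdots\to F_1\to\mathfrak n^n\to0,\qquad F_j=R(-(n+j-1))^{\beta_j}.
\end{equation}
\end{lemma}

\begin{proof}
Let $k_0$ be $\mathbf Z$ or $\mathbf F_p$, let $R_0=k_0[x_1,\dots,x_N]$ and $\mathfrak n_0=(x_1,\dots,x_N)R_0$. We compute $\operatorname{Tor}^{R_0}_j(-,k_0)$ by the Koszul complex of $x_1,\dots,x_N$, whose $j$-th term is a sum of copies of $R_0(-j)$. We claim that $\operatorname{Tor}^{R_0}_j(\mathfrak n_0^m,k_0)$ is concentrated in degree $m+j$ for all $j,m\ge0$. For $m=0$ only $\operatorname{Tor}_0=k_0$ is nonzero. For the step from $m$ to $m+1$, the sequence $0\to\mathfrak n_0^{m+1}\to\mathfrak n_0^m\to k_0(-m)^b\to0$ gives an exact sequence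
\[
\operatorname{Tor}_{j+1}(k_0(-m)^b,k_0)\to\operatorname{Tor}_j(\mathfrak n_0^{m+1},k_0)\to\operatorname{Tor}_j(\mathfrak n_0^m,k_0).
\]
The middle term lives in degrees $\ge m+1+j$, because $\mathfrak n_0^{m+1}$ lives in degrees $\ge m+1$. The right term lives in degree $m+j$ by induction, so the second map is zero. The left term lives in degree $m+j+1$, since the Koszul complex on $k_0$ has zero differentials. This proves the claim.

Let $T_j=\operatorname{Tor}_j^R(\mathfrak n^n,\mathbf Z)$, a finitely generated abelian group concentrated in degree $n+j$. The Koszul complex on $\mathfrak n^n$ consists of free abelian groups, and reducing it modulo $p$ gives the Koszul complex on $\mathfrak n_0^n\subset\mathbf F_p[x_1,\dots,x_N]$, since both ideals have the monomials of degree $\ge n$ as a basis. By the universal coefficient theorem, $\operatorname{Tor}_1^{\mathbf Z}(T_j,\mathbf F_p)$ is a graded quotient of $\operatorname{Tor}_{j+1}^{R_0}(\mathfrak n_0^n,\mathbf F_p)$. The first group lives in degree $n+j$ and the second in degree $n+j+1$, so $T_j$ has no $p$-torsion for any $p$ and is free. Also $T_N$ is, up to a shift, the set of $u\in\mathfrak n^n$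 with $x_iu=0$ for all $i$, so $T_N=0$.

Let $M$ be a finitely generated graded $R$-module such that $M/\mathfrak nM=\operatorname{Tor}_0^R(M,\mathbf Z)$ is free. Lifting a homogeneous basis gives a map $F=R\otimes_{\mathbf Z}(M/\mathfrak nM)\to M$, which is surjective by the graded Nakayama lemma. Its kernel $M'$ satisfies $\operatorname{Tor}_j(M',\mathbf Z)=\operatorname{Tor}_{j+1}(M,\mathbf Z)$ for all $j\ge0$, since $\operatorname{Tor}_j(F,\mathbf Z)=0$ for $j\ge1$ and $\operatorname{Tor}_0(F,\mathbf Z)\to\operatorname{Tor}_0(M,\mathbf Z)$ is bijective. Starting from $M=\mathfrak n^n$ we obtain $F_j=R\otimes T_{j-1}$, generated in degree $n+j-1$. The $N$-th kernel has $\operatorname{Tor}_0=T_N=0$, so it vanishes by Nakayama.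
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:closure}]
Put $m=n+N-1$. Let $z\in\overline{J^m}$ and $H=J^m+(z)$. Let $X$ be the blow-up of $\operatorname{Spec}S$ in $H\ne0$, an integral modification. By \eqref{eq:reduction}, $H^{l+1}=J^mH^l$ for some $l$. Since $H\mathcal O_X$ is invertible, it can be canceled, and $J^m\mathcal O_X=H\mathcal O_X$ is invertible. A factor of an invertible ideal is invertible: if $\mathfrak a\mathfrak a'=(h)\ne0$ in a local domain, then $h$ is a sum of products $aa'\in(h)$, one of which generates $(h)$, and for $u\in\mathfrak a$ the relation $ua'\in(aa')$ gives $u\in(a)$. Hence $\mathcal L=J\mathcal O_X\subset\mathcal O_X$ is invertible, and $z\in H^0(X,\mathcal L^m)$.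

The sections $b_i$ generate $\mathcal L$ and define $\varphi\colon X\to\mathbf P^{N-1}_{\mathbf Z}=\operatorname{Proj}R$ with $\varphi^*\mathcal O(1)=\mathcal L$ and $\varphi^*x_i=b_i$. The sheaf associated with $\mathfrak n^n$ is $\mathcal O$, because $R/\mathfrak n^n$ is killed by a power of each $x_i$. So \eqref{eq:linear}, twisted by $m$, gives an exact complex on $\mathbf P^{N-1}_{\mathbf Z}$ with terms $\mathcal O(N-j)^{\beta_j}$ and $\mathcal O(m)$. A bounded exact complex of locally free sheaves is locally split, so its pullback
\[
0\to(\mathcal L^0)^{\beta_N}\to\cdots\to(\mathcal L^{N-j})^{\beta_j}\to\cdots\to(\mathcal L^{N-1})^{\beta_1}\to\mathcal L^m\to0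
\]
is exact. Let $\mathcal G$ be this complex without $\mathcal L^m$, with $(\mathcal L^{N-j})^{\beta_j}$ in degree $1-j$, so that $\mathcal G\to\mathcal L^m$ is a quasi-isomorphism.

Let $F_S$ be the complex $S^{\beta_N}\to\cdots\to S^{\beta_1}$ in the same degrees, obtained from \eqref{eq:linear} by the substitution $x_i\mapsto b_i$, and let $\beta\colon F_S\to S$ be induced by $F_1\to\mathfrak n^n\subset R$. The image of $H^0(\beta)$ is $J^n$. The maps in $\mathcal G\to\mathcal L^m$ and in $F_S\to S$ are given by the same matrices of forms evaluated at the $b_i$. Hence the inclusions $\mathcal L^{N-j}\subset\mathcal O_X$ define a chain map $\mathcal G\to F_S\otimes_S\mathcal O_X$ whose composite with $\beta\otimes1$ is $\mathcal G\to\mathcal L^m\subset\mathcal O_X$. In $D(X)$, multiplication by $z$ therefore factors as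
\[
\mathcal O_X\xrightarrow{\ z\ }\mathcal L^m\simeq\mathcal G\to F_S\otimes_S\mathcal O_X\xrightarrow{\ \beta\otimes1\ }\mathcal O_X .
\]
Let $C=R\Gamma(X,\mathcal O_X)$, let $\iota\colon S\to C$ be the canonical map and $r$ a left inverse. Since $F_S$ is a bounded complex of finite free modules, $R\Gamma(X,F_S\otimes\mathcal O_X)=F_S\otimes_SC$, so multiplication by $z$ on $C$ equals $(\beta\otimes1)\circ\gamma$ for some $\gamma\colon C\to F_S\otimes_SC$. Then
\[
z=r\circ z\circ\iota=r\circ(\beta\otimes1)\circ\gamma\circ\iota=\beta\circ(1\otimes r)\circ\gamma\circ\iota
\]
as maps $S\to S$ in $D(S)$. Taking $H^0$ and evaluating at $1$ gives $z\in J^n$.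
\end{proof}

\begin{example}\label{ex:cubic}
Let $k$ be a field of characteristic $\ne3$ and $S=k[x,y,u]/(x^3+y^3+u^3)$. This hypersurface is Cohen--Macaulay of dimension $2$ and, by the Jacobian criterion, smooth outside the origin. So it is normal by Serre's criterion, also after any extension of $k$, and it is a domain because a graded ring with $S_0=k$ has connected spectrum. Let $J=(x,y)$. Then $(u^2)^3=(x^3+y^3)^2\in(J^2)^3$, so $u^2\in\overline{J^2}$, but $u^2\notin J$ since $S/J=k[u]/(u^3)$. By Proposition~\ref{prop:closure} with $N=2$, $n=1$, the ring $S$ is not a BDS.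
\end{example}

\begin{corollary}\label{cor:finite}
Let $S$ be a BDS which is a domain, and $K=\operatorname{Frac}S$. If $C$ is a finitely generated $S$-algebra with $S\subset C\subset K$, then the integral closure of $C$ in $K$ is finite over $C$. Hence every integral modification of $\operatorname{Spec}S$ has finite normalization.
\end{corollary}

\begin{proof}
Write $C=S[b_2/b,\dots,b_N/b]$ with $b,b_i\in S$, $b\ne0$, and put $J=(b,b_2,\dots,b_N)$. Then $C$ is the increasing union of the sets $b^{-m}J^m$. Let $u\in K$ satisfy $u^r+c_1u^{r-1}+\dots+c_r=0$ with $c_i\in C$. Choose $m\ge N$ and $d_i\in J^m$ with $c_i=d_i/b^m$ for all $i$. Multiplying by $b^{mr}$ gives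
\[
(b^mu)^r+\sum_{i=1}^rd_ib^{m(i-1)}(b^mu)^{r-i}=0,\qquad d_ib^{m(i-1)}\in(J^m)^i .
\]
So $b^mu$ is integral over $S$, hence in $S$ by Lemma~\ref{lem:normal}, and it lies in $\overline{J^m}\subset J^{m-N+1}$ by Proposition~\ref{prop:closure}. Therefore $u\in b^{-m}J^{m-N+1}\subset b^{-(N-1)}C$. The integral closure of $C$ is thus a submodule of the cyclic module $b^{-(N-1)}C$ over the Noetherian ring $C$. For the last assertion, every nonempty affine open subset of an integral modification is the spectrum of such a ring $C$.
\end{proof}

\section{A duality criterion for splitting}\label{sec:duality}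

A left inverse of $\mathcal O_P\to Rg_*\mathcal O_W$ is a morphism in a derived category, and such morphisms cannot in general be constructed locally and glued. Duality replaces them by global sections of a torsion-free sheaf on $W$. The splitting, if it exists, is then unique, and its existence can be tested point by point. We do not assume that $P$ has a dualizing complex; only duality for projective space is used.

\subsection*{Setting}
Let $P$ be an integral Noetherian scheme of finite Krull dimension with function field $L$. Let $N\ge1$, let $\pi\colon Q=\mathbf P^N_P\to P$ be the projection, and let $Z_0,\dots,Z_N$ be the homogeneous coordinates. Let $W\subset Q$ be an integral closed subscheme such that $g=\pi|_W$ is birational, and let $w_0$ be its generic point.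

The complex $R\pi_*\mathcal O_Q(-m)$ is zero for $1\le m\le N$. The complex $R\pi_*\mathcal O_Q(-N-1)$ is concentrated in degree $N$, where it is free with basis the \v{C}ech class of $\frac1{Z_0\cdots Z_N}$ for the standard cover. Let $\operatorname{tr}\colon R\pi_*\mathcal O_Q(-N-1)[N]\to\mathcal O_P$ be the isomorphism that sends this class to $1$. Duality for projective space \cite[III.5.1]{Hartshorne}, which is where the finiteness of $\dim P$ is used, says that
\begin{equation}\label{eq:duality}
\operatorname{Hom}_{D(Q)}(\mathcal O_W,\mathcal O_Q(-N-1)[N])\to\operatorname{Hom}_{D(P)}(Rg_*\mathcal O_W,\mathcal O_P),\qquad\phi\mapsto\operatorname{tr}\circ R\pi_*\phi,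
\end{equation}
is bijective. Put
\[
E=R\mathcal Hom_Q(\mathcal O_W,\mathcal O_Q(-N-1))[N],\qquad\omega=H^0(E).
\]
The cohomology sheaves $H^i(E)=\mathcal Ext^{N+i}_Q(\mathcal O_W,\mathcal O_Q(-N-1))$ are coherent $\mathcal O_W$-modules and vanish for $i<-N$. The left side of \eqref{eq:duality} is the hypercohomology group $H^0(Q,E)$. Composing \eqref{eq:duality} with restriction along $\mathcal O_P\to Rg_*\mathcal O_W$ gives
\[
\operatorname{ev}\colon H^0(Q,E)\to H^0(P,\mathcal O_P).
\]
Explicitly, $\operatorname{ev}(\phi)$ is the trace of the image of $1\in H^0(W,\mathcal O_W)$ under $\phi$ in $H^N(Q,\mathcal O_Q(-N-1))$. The left inverses of $\mathcal O_P\to Rg_*\mathcal O_W$ correspond to the $\phi$ with $\operatorname{ev}(\phi)=1$. For $w\in W$ define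
\[
e(w)=\operatorname{depth}\mathcal O_{P,g(w)}-\operatorname{trdeg}(w/g(w)).
\]
Then $e(w_0)=0$. If $\mathcal O_{P,g(w)}$ is Cohen--Macaulay, (F2) reads $e(w)\ge\dim\mathcal O_{W,w}$, so $e(w)$ plays the role of the codimension of $w$ in $W$.

\subsection*{Localization}
Let $p\in P$ and $P'=\operatorname{Spec}\mathcal O_{P,p}$. Then $W'=W\times_PP'\subset\mathbf P^N_{P'}$ is again in the setting above. Its points are points of $W$ with the same local rings and the same values of $e$. Since $P'\to P$ is flat and $\mathcal O_W$ is coherent, the complex $E'$ of $W'$ is the pullback of $E$, and pullback commutes with $\operatorname{ev}$. Take for $p$ the generic point. By Lemma~\ref{lem:modif}(a), $W'=\operatorname{Spec}L$ is the $L$-rational point $w_0$ of $\mathbf P^N_L$. The complex $E'$ is supported at $w_0$, so $H^0(\mathbf P^N_L,E')=\omega_{w_0}$, and \eqref{eq:duality} shows that $\operatorname{ev}\colon\omega_{w_0}\to\operatorname{Hom}_L(L,L)=L$ is bijective. Let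
\[
\sigma\in\omega_{w_0}\quad\text{be the element with }\operatorname{ev}(\sigma)=1 .
\]
It is the only candidate for the generic germ of a splitting, and it is the same for $W$ and for all localizations $W'$.

\begin{example}\label{ex:point}
Let $(R,\mathfrak m,k)$ be a regular local ring of dimension $2$ with $\mathfrak m=(x,y)$, $P=\operatorname{Spec}R$, and let $W\subset\mathbf P^1_R$ be the blow-up of $\mathfrak m$, the hypersurface $f=xZ_1-yZ_0=0$. From the resolution $\mathcal O_Q(-1)\xrightarrow{f}\mathcal O_Q$ of $\mathcal O_W$ we see that $E$ is the complex $\mathcal O_Q(-2)\xrightarrow{f}\mathcal O_Q(-1)$ in degrees $-1,0$. So $E=\omega=\mathcal O_W(-1)$, and $\operatorname{ev}$ is, up to sign, the connecting map $H^0(W,\mathcal O_W(-1))\to H^1(Q,\mathcal O_Q(-2))=R\cdot\frac1{Z_0Z_1}$. On $W$ the local sections $x/Z_0$ and $y/Z_1$ of $\mathcal O_W(-1)$ agree, and on $Q$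
\[
\frac x{Z_0}-\frac y{Z_1}=f\cdot\frac1{Z_0Z_1}.
\]
Hence $\sigma=\pm x/Z_0$, which is regular on all of $W$. The values of $e$ are $1$ at the points over height-one primes of $R$, $2-1=1$ at the generic point of the exceptional curve $\mathbf P^1_k$, and $2$ at its closed points. On the chart $Z_0\ne0$ with $z=Z_1/Z_0$, the section $\sigma$ is the local generator $1/Z_0$ of $\omega$ times $\pm x=\pm\,\partial(xz-y)/\partial z$. Section~\ref{sec:regular} extends this formula to all regular rings.
\end{example}

For $w\in W$ let $H^i_w$ denote local cohomology at the maximal ideal of $\mathcal O_{Q,w}$.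

\begin{proposition}\label{prop:criterion}
\begin{enumerate}
\item[(a)] For every $w\in W$, $H^i_w(E_w)=0$ for $i<e(w)$.
\item[(b)] Assume that $e(w)\ge1$ for all $w\ne w_0$. Then $H^i(E)=0$ for $i<0$, and $\omega$ is a torsion-free $\mathcal O_W$-module with $H^0(W,\omega)=\operatorname{Hom}_{D(P)}(Rg_*\mathcal O_W,\mathcal O_P)$. If $\mathcal O_P\to Rg_*\mathcal O_W$ splits, then $\sigma\in\omega_w$ for all $w\in W$. Conversely, if $\sigma\in\omega_w$ for all $w$ with $e(w)=1$, then $\mathcal O_P\to Rg_*\mathcal O_W$ splits.
\end{enumerate}
\end{proposition}

Here $\omega_w$ is regarded as a submodule of $\omega_{w_0}$. Part (b) is modeled on the fact that a rational function on a normal scheme is regular once it is regular in codimension one; part (a) supplies the depth condition that normality supplies there.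

\begin{proof}
(a) Let $p=g(w)$, $\Gamma=\mathcal O_{Q,w}$ with maximal ideal $\mathfrak m$, and $T=\mathcal O_{W,w}$. After trivializing $\mathcal O_Q(-N-1)$ near $w$ we have $E_w=R\operatorname{Hom}_\Gamma(T,\Gamma)[N]$. Since $T$ has a resolution by finite free $\Gamma$-modules and $R\Gamma_{\mathfrak m}$ is the tensor product with a bounded complex of flat modules,
\[
R\Gamma_{\mathfrak m}(E_w)=R\operatorname{Hom}_\Gamma(T,R\Gamma_{\mathfrak m}\Gamma)[N].
\]
By (F4) this lies in degrees $\ge\operatorname{depth}\Gamma-N$. The local ring of the fiber $\mathbf P^N_{\kappa(p)}$ at $w$ is regular of dimension $N-\operatorname{trdeg}(w/p)$ by (F3), so (F1) gives $\operatorname{depth}\Gamma=\operatorname{depth}\mathcal O_{P,p}+N-\operatorname{trdeg}(w/p)=e(w)+N$.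

(b) Let $i$ be minimal with $H^i(E)\ne0$, and let $w$ be a generic point of the support of $H^i(E)$. Then $H^i(E)_w$ has finite length, and (F4) gives $H^i_w(E_w)=H^0_w(H^i(E)_w)=H^i(E)_w\ne0$. By (a), $i\ge e(w)\ge0$. So $E$ lies in degrees $\ge0$, and $H^0(Q,E)=H^0(W,\omega)$. In the triangle $\omega\to E\to\tau^{\ge1}E$, the local cohomology of the third term lies in degrees $\ge1$, so
\begin{equation}\label{eq:localcoh}
H^0_w(\omega_w)=H^0_w(E_w),\qquad H^1_w(\omega_w)\hookrightarrow H^1_w(E_w).
\end{equation}
For $w\ne w_0$, (a) and the hypothesis give $H^0_w(\omega_w)=0$. So $w_0$ is the only associated point of $\omega$; that is, $\omega$ is torsion-free and embeds in the constant sheaf with stalk $\omega_{w_0}$.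

If $\tau\in H^0(W,\omega)$ is a splitting, then $\operatorname{ev}(\tau)=1$, so the germ of $\tau$ at $w_0$ is $\sigma$, and $\sigma\in\omega_w$ for all $w$.

Conversely, assume $\sigma\in\omega_w$ whenever $e(w)=1$. Let $\omega'=\omega+\mathcal O_W\sigma$, formed inside the constant sheaf, and $\mathcal G=\omega'/\omega$, a coherent sheaf with $\mathcal G_{w_0}=0$. Suppose $\mathcal G\ne0$, and let $w\ne w_0$ be a generic point of its support. Since $\omega'$ is torsion-free and $\mathcal O_{W,w}$ is a domain that is not a field, $H^0_w(\omega'_w)=0$. The long exact sequence and \eqref{eq:localcoh} give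
\[
0\ne\mathcal G_w=H^0_w(\mathcal G_w)\hookrightarrow H^1_w(\omega_w)\hookrightarrow H^1_w(E_w).
\]
By (a), $e(w)\le1$, so $e(w)=1$. Then $\sigma\in\omega_w$ and $\mathcal G_w=0$, a contradiction. Hence $\sigma\in H^0(W,\omega)$. Its image under $\operatorname{ev}$ lies in $H^0(P,\mathcal O_P)\subset L$ and equals $1$ in $L$, so $\sigma$ is a splitting.
\end{proof}

\section{Regular rings}\label{sec:regular}

\begin{proposition}\label{prop:regular}
Every regular Noetherian ring is a BDS.
\end{proposition}

This also follows from Bhatt's derived direct summand theorem \cite{Bhatt}. We give a direct proof from Proposition~\ref{prop:criterion}. At a point with $e(w)=1$ of a normal modification, $W$ will be cut out by a regular sequence, so $\omega_w$ has an explicit generator, and we need an equally explicit formula for $\sigma$.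

Let $f=(f_1,\dots,f_N)$ be a regular sequence in a ring $\Gamma$. The Koszul complex $\operatorname{Kos}(f)$, with $\wedge^m\Gamma^N$ in degree $-m$, resolves $\Gamma/(f)$. Projection onto the term $\wedge^N\Gamma^N=\Gamma$ is a chain map $\operatorname{Kos}(f)\to\Gamma[N]$; let $\varepsilon_f\in\operatorname{Ext}^N_\Gamma(\Gamma/(f),\Gamma)$ be its class. This Ext module is the cokernel of $\operatorname{Hom}(\wedge^{N-1}\Gamma^N,\Gamma)\to\operatorname{Hom}(\wedge^N\Gamma^N,\Gamma)=\Gamma$, whose image is $(f)$, so it is free over $\Gamma/(f)$ with basis $\varepsilon_f$. If $f'$ is a second regular sequence generating the same ideal and $f_i=\sum_jc_{ij}f'_j$, then the exterior powers of the matrix $c$ define a chain map $\operatorname{Kos}(f)\to\operatorname{Kos}(f')$ which is compatible with the augmentations and is multiplication by $\det(c)$ in degree $-N$. Hence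
\begin{equation}\label{eq:det}
\varepsilon_{f'}=\det(c)\,\varepsilon_f .
\end{equation}
On the chart $Z_0\ne0$ of $\mathbf P^N$ put $z_j=Z_j/Z_0$ and trivialize $\mathcal O(-m)$ by $Z_0^{-m}$.

\begin{lemma}\label{lem:residue}
Let $L$ be a field, $\zeta\in L^N$, $P=\operatorname{Spec}L$, and let $W=\{w_0\}\subset\mathbf P^N_L$ be the rational point $[1:\zeta_1:\dots:\zeta_N]$, with local ring $\Gamma_0=\mathcal O_{\mathbf P^N_L,w_0}$. In $\omega_{w_0}=\operatorname{Ext}^N_{\Gamma_0}(L,\Gamma_0)$ we have $\sigma=\pm\varepsilon_{z-\zeta}$, where $z-\zeta=(z_1-\zeta_1,\dots,z_N-\zeta_N)$.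
\end{lemma}

For $N=1$ this is the identity $\frac1{Z_0}-\frac\zeta{Z_1}=(Z_1-\zeta Z_0)\cdot\frac1{Z_0Z_1}$, read as in Example~\ref{ex:point}. In general, an argument over $L$ shows easily that $\operatorname{ev}(\varepsilon_{z-\zeta})$ is a unit of $L$, which is too weak: we must control denominators in a valuation ring of $L$. We therefore work over a universal ring whose only units are $\pm1$.

\begin{proof}
Let $\Lambda$ be any ring with elements $t_1,\dots,t_N$, and let $\Sigma\subset\mathbf P^N_\Lambda$ be the common zero scheme of the sections $Z_j-t_jZ_0$ of $\mathcal O(1)$. It lies in $\{Z_0\ne0\}$, where it is defined by the regular sequence $z_j-t_j$, and $\Sigma\cong\operatorname{Spec}\Lambda$. Let $\mathcal K$ be the Koszul complex of these sections twisted by $\mathcal O(-1)$, with $\wedge^m(\mathcal O^N)(-m-1)$ in degree $-m$. There are two chain maps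
\[
\alpha\colon\mathcal K\to\mathcal O_\Sigma(-1)\xrightarrow{Z_0}\mathcal O_\Sigma,\qquad\beta\colon\mathcal K\to\mathcal O(-N-1)[N],
\]
the second being the projection onto the term of degree $-N$. The map $\alpha$ is a quasi-isomorphism, since $Z_0$ is invertible on $\Sigma$. The kernel of $\beta$ has as terms sums of $\mathcal O(-m-1)$ with $0\le m<N$, which have no cohomology, so $R\Gamma(\beta)$ is an isomorphism. Thus $\epsilon_\Lambda=\beta\circ\alpha^{-1}$ induces a $\Lambda$-linear isomorphism
\[
\Lambda=H^0(\Sigma,\mathcal O_\Sigma)\to H^N(\mathbf P^N_\Lambda,\mathcal O(-N-1))=\Lambda\cdot\tfrac1{Z_0\cdots Z_N},\qquad1\mapsto\tfrac{u_\Lambda}{Z_0\cdots Z_N},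
\]
with $u_\Lambda\in\Lambda^\times$. Compute all cohomology by total \v{C}ech complexes for the standard cover. Then $u_\Lambda$ is characterized by the existence of a cocycle $c$ of degree $0$ for $\mathcal K$ such that $\alpha(c)$ represents $1$ and $\beta(c)$ represents $u_\Lambda/(Z_0\cdots Z_N)$. A ring homomorphism $\Lambda\to\Lambda'$ respecting the $t_j$ induces maps of \v{C}ech complexes that commute with $\alpha$ and $\beta$, so it sends $u_\Lambda$ to $u_{\Lambda'}$. For the polynomial ring $\mathbf Z[t_1,\dots,t_N]$ the units are $\pm1$. Mapping $t_j\mapsto\zeta_j$ we get $u_L=\pm1$, that is, $\operatorname{ev}(\epsilon_L)=\pm1$ with $\Sigma=W$.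

On $\{Z_0\ne0\}$ the trivializations by $Z_0^{-m-1}$ turn $\mathcal K$ into $\operatorname{Kos}(z-\zeta)$, the map $\alpha$ into the usual augmentation, and $\beta$ into the projection. So the germ of $\epsilon_L$ at $w_0$ is $\varepsilon_{z-\zeta}$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:regular}]
By Corollary~\ref{cor:formal}(b) we may localize at a maximal ideal. The completion of a regular local ring is regular and faithfully flat over it, so by Theorem~\ref{thm:descent}(i) it suffices to treat a complete regular local ring $R$. Let $L=\operatorname{Frac}R$ and $P=\operatorname{Spec}R$. By Corollary~\ref{cor:formal}(a) we consider an integral projective modification $W$. The reason for completing is that complete Noetherian local rings are Nagata, so that the normalization of $W$ is finite over $W$. The normalization is projective over $R$, because it is proper and an ample sheaf pulls back to an ample sheaf under a finite morphism. By Lemmas~\ref{lem:modif}(a) and \ref{lem:dominate} we may assume that $W\subset Q=\mathbf P^N_R$ is normal, with $N\ge1$.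

For $w\in W$ over $p\in P$, the ring $R_p$ is Cohen--Macaulay, so $e(w)=\dim R_p-\operatorname{trdeg}(w/p)\ge\dim\mathcal O_{W,w}$ by (F2). Hence $e(w)\ge1$ for $w\ne w_0$, and Proposition~\ref{prop:criterion}(b) applies. Let $e(w)=1$. Then $w\ne w_0$, so $\dim\mathcal O_{W,w}=1$, and $T=\mathcal O_{W,w}\subset L$ is a discrete valuation ring. We must show $\sigma\in\omega_w$.

Number the coordinates so that $Z_0(w)\ne0$. Let $\Gamma=\mathcal O_{Q,w}$, a localization of $R[z_1,\dots,z_N]$, and write $T=\Gamma/\mathfrak q$. The ring $\Gamma$ is regular of dimension $\dim R_p+N-\operatorname{trdeg}(w/p)=N+1$ by (F1) and (F3), and $T$ is regular of dimension $1$. So $\mathfrak q=(f_1,\dots,f_N)$ with $f$ part of a regular system of parameters, and $\omega_w=\operatorname{Ext}^N_\Gamma(T,\Gamma)=T\varepsilon_f$.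

Let $\zeta_j\in T$ be the image of $z_j$. The prime $\mathfrak q$ corresponds to $w_0$, which lies over the generic point of $P$ and has residue field $L$. So $\Gamma_{\mathfrak q}$ is the local ring of $\mathbf A^N_L$ at the rational point $\zeta$, its maximal ideal is generated by each of the regular sequences $f$ and $z-\zeta$, and $\omega_w\to\omega_{w_0}=\operatorname{Ext}^N_{\Gamma_{\mathfrak q}}(L,\Gamma_{\mathfrak q})$ is the localization map. Write $f_i=\sum_jc_{ij}(z_j-\zeta_j)$ with $c_{ij}\in\Gamma_{\mathfrak q}$. By Lemma~\ref{lem:residue} and \eqref{eq:det},
\[
\sigma=\pm\varepsilon_{z-\zeta}=\pm\det(c)\,\varepsilon_f ,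
\]
and it remains to show that the residue of $\det(c)$ in $L=\Gamma_{\mathfrak q}/\mathfrak q\Gamma_{\mathfrak q}$ lies in $T$. The $L$-linear derivation $\partial/\partial z_l$ of $\Gamma_{\mathfrak q}$ preserves $R[z_1,\dots,z_N]$, hence its localization $\Gamma$. We have
\[
\frac{\partial f_i}{\partial z_l}=c_{il}+\sum_j\frac{\partial c_{ij}}{\partial z_l}(z_j-\zeta_j)\equiv c_{il}\pmod{\mathfrak q\Gamma_{\mathfrak q}} .
\]
So the residue of $\det(c)$ is the residue of the Jacobian determinant $\det(\partial f_i/\partial z_l)\in\Gamma$, which lies in $\Gamma/\mathfrak q=T$. Thus $\sigma\in T\varepsilon_f=\omega_w$.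
\end{proof}

\section{Flattening and the proof of Theorem~\ref{thm:dvr}}\label{sec:flatten}

Let $S$, $K$, $B$, $d$ be as in Theorem~\ref{thm:dvr}. A nonzero element of $S$ is a nonzerodivisor on the flat algebra $B\ne0$, so $S\subset B$. Let $L=\operatorname{Frac}B$ and $B_K=B\otimes_SK$. The generic fiber $\operatorname{Spec}B_K$ is integral with function field $L$, so $\operatorname{trdeg}(L/K)=d$ by (F3).

\subsection*{The invariant $e$ over a modification of the base}
Let $X\to\operatorname{Spec}S$ be an integral modification and $P=\operatorname{Spec}B\times_SX$. Then $P$ is flat over $X$ with generic fiber $\operatorname{Spec}B_K$, so it is integral with function field $L$ by Lemma~\ref{lem:flatintegral}. It is of finite type over the Noetherian local ring $S$, hence of finite Krull dimension. Let $W\subset\mathbf P^N_P$ be integral, closed and birational over $P$, and let $w\in W$ have images $p\in P$ and $\xi\in X$. The fiber $P_\xi$ arises from a fiber of $\operatorname{Spec}B\to\operatorname{Spec}S$ by a field extension, so it is Cohen--Macaulay of pure dimension $d$ by (F3). Then (F1) and (F3) give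
\[
\operatorname{depth}\mathcal O_{P,p}=\operatorname{depth}\mathcal O_{X,\xi}+\dim\mathcal O_{P_\xi,p}=\operatorname{depth}\mathcal O_{X,\xi}+d-\operatorname{trdeg}(p/\xi),
\]
and by additivity of transcendence degrees
\begin{equation}\label{eq:e}
e(w)=\operatorname{depth}\mathcal O_{X,\xi}+d-\operatorname{trdeg}(w/\xi).
\end{equation}
This is the only use of the hypothesis on the fibers. Formula \eqref{eq:e} shows what to ask of $X$. If all fibers of $W\to X$ have dimension $\le d$, then $e(w)\ge\operatorname{depth}\mathcal O_{X,\xi}$; if moreover $X$ is normal, then $e(w)=1$ forces $\mathcal O_{X,\xi}$ to be $K$ or a discrete valuation ring.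

\begin{example}\label{ex:flatten}
Let $(S,\mathfrak m,k)$ be regular of dimension $2$ with $\mathfrak m=(x,y)$, let $B=S[t]$, so $d=1$, and let $Y\subset\mathbf P^2_B$ be the blow-up of the maximal ideal $(x,y,t)$, the closure of the graph of $[x:y:t]$. First take $X=\operatorname{Spec}S$ and $W=Y$. The exceptional divisor $\mathbf P^2_k$ lies over the closed point of $S$ and has dimension $2>d$. At its generic point $w$, \eqref{eq:e} gives $e(w)=2+1-2=1$. So the criterion must be checked at a point over the closed point of $S$, and for a singular ring in place of $S$ nothing would be known there.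

Now let $X$ be the blow-up of $\mathfrak m$ and let $W\subset Y\times_SX\subset\mathbf P^2_P$ be the reduced closure of the generic fiber $Y_K$. On the chart $\operatorname{Spec}S[v]$ with $v=y/x$ (the other chart is symmetric), $W$ is the closure of the graph of $[x:xv:t]$, so it is contained in the locus $Z_1=vZ_0$, $xZ_2=tZ_0$. Over a point $\xi$ with $x\ne0$ the fiber of this locus is the graph of $[x:xv:t]$ over the $t$-line. Over a point with $x=0$ it is $\{tZ_0=0\}\subset\mathbf A^1\times\mathbf P^1$, a union of two curves. All fibers have dimension $1=d$. A point of $W$ above $w$ has $v=Z_1/Z_0$ transcendental over $k$, so it lies over the generic point of the exceptional curve of $X$, whose local ring is a discrete valuation ring. One dimension of the exceptional plane has moved from the fiber to the base.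
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:dvr}]
By Corollary~\ref{cor:formal}(a) it suffices to show that an integral modification $Y\subset\mathbf P^N_B$ of $\operatorname{Spec}B$, $N\ge1$, is split over $B$. Its generic fiber $Y_K$ over $S$ is integral with function field $L$, hence of dimension $d$.

\emph{Step 1: the choice of $X$ and $W$.} Flatness is the tool that bounds all fibers by the generic one. By generic flatness, $Y$ is flat over a nonempty open $U\subset\operatorname{Spec}S$. By the flattening theorem of Raynaud and Gruson \cite[Thm.~I.5.2.2]{RG}, there is a blow-up $X_0\to\operatorname{Spec}S$ with center disjoint from $U$ such that the strict transform $Y_0$ of $Y$, a closed subscheme of $Y\times_SX_0$ that agrees with $Y$ over $U$, is flat over $X_0$. The scheme $X_0$ is an integral modification of $\operatorname{Spec}S$. Let $X\to X_0$ be the normalization. It is finite by Corollary~\ref{cor:finite}, so $X$ is proper over $S$ and is a modification by Lemma~\ref{lem:modif}(a). Put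
\[
P=\operatorname{Spec}B\times_SX,\qquad W=Y_0\times_{X_0}X\ \subset\ Y\times_SX\ \subset\ \mathbf P^N_B\times_SX=\mathbf P^N_P ,
\]
where both inclusions are closed immersions. The scheme $W$ is flat over $X$ with generic fiber $Y_K$, so it is integral with function field $L$ by Lemma~\ref{lem:flatintegral}. The projection $g\colon W\to P$ is birational, since $Y_K\to\operatorname{Spec}B_K$ is. We are in the setting of Section~\ref{sec:duality}, and \eqref{eq:e} holds.

\emph{Step 2: the fibers of $W\to X$ have dimension $\le d$.} Let $w'$ be a generic point of the fiber over $\xi\in X$. By (F1), $\dim\mathcal O_{W,w'}=\dim\mathcal O_{X,\xi}$. By (F2), $\dim\mathcal O_{W,w'}+\operatorname{trdeg}(w'/\xi)\le\dim\mathcal O_{X,\xi}+d$. So $\operatorname{trdeg}(w'/\xi)\le d$, and (F3) gives the claim. Again by (F3), $\operatorname{trdeg}(w/\xi)\le d$ for every $w\in W$ over $\xi$, and \eqref{eq:e} gives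
\begin{equation}\label{eq:ebound}
e(w)\ge\operatorname{depth}\mathcal O_{X,\xi}\ge0 .
\end{equation}

\emph{Step 3: $\mathcal O_P\to Rg_*\mathcal O_W$ splits.} Suppose $e(w)=0$. Then the domain $\mathcal O_{X,\xi}$ has depth $0$, so $\xi$ is the generic point of $X$, and \eqref{eq:e} gives $\operatorname{trdeg}(\kappa(w)/K)=d=\dim Y_K$. As $Y_K$ is integral, $w=w_0$. So $e(w)\ge1$ for $w\ne w_0$, and Proposition~\ref{prop:criterion}(b) applies.

Let $e(w)=1$, with images $p\in P$ and $\xi\in X$. By \eqref{eq:ebound} and (F5), $V=\mathcal O_{X,\xi}$ is $K$ or a discrete valuation ring. It contains $S$, has fraction field $K$, and is essentially of finite type over $S$. So $B\otimes_SV$ is a BDS by hypothesis. The point $p$ lies in $P\times_X\operatorname{Spec}V=\operatorname{Spec}(B\otimes_SV)$, and $R=\mathcal O_{P,p}$ is the localization of $B\otimes_SV$ at $p$, hence a BDS by Lemma~\ref{lem:normal}. The scheme $W'=W\times_P\operatorname{Spec}R\subset\mathbf P^N_R$ is integral and birational over $R$, so it is a modification by Lemma~\ref{lem:modif}(a) and is split over $R$. As explained in Section~\ref{sec:duality}, $e$, $\omega$ and $\sigma$ for $W'$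 are the restrictions of those for $W$. Proposition~\ref{prop:criterion}(b) for $W'$ gives $\sigma\in\omega_w$. Since this holds for all $w$ with $e(w)=1$, the converse part of Proposition~\ref{prop:criterion}(b) for $W$ gives the splitting.

\emph{Step 4: conclusion.} Since $S$ is a BDS, $S\to R\Gamma(X,\mathcal O_X)$ splits. Tensoring with the flat algebra $B$ shows that $B\to R\Gamma(X,\mathcal O_X)\otimes_SB=R\Gamma(P,\mathcal O_P)$ splits. Applying $R\Gamma(P,-)$ to Step~3 shows that $R\Gamma(P,\mathcal O_P)\to R\Gamma(W,\mathcal O_W)$ splits in $D(B)$. So $W$ is split over $B$. Since $W$ maps to $Y$ over $B$, Lemma~\ref{lem:dominate} shows that $Y$ is split over $B$.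
\end{proof}

The hypothesis that $S$ is a BDS entered twice: through the finiteness of the normalization in Step~1, and through the splitting for the single modification $X$ in Step~4.

\begin{corollary}\label{cor:smooth}
Let $S$ be a local BDS and $B$ a smooth $S$-algebra which is a domain. Then $B$ is a BDS.
\end{corollary}

\begin{proof}
The relative dimension of a smooth morphism is locally constant, so it is a constant $d$ on the connected scheme $\operatorname{Spec}B$. The nonempty fibers are regular, hence Cohen--Macaulay, of pure dimension $d$. For $V$ as in Theorem~\ref{thm:dvr}, $B\otimes_SV$ is smooth over the regular ring $V$, hence regular, hence a BDS by Proposition~\ref{prop:regular}. Theorem~\ref{thm:dvr} applies.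
\end{proof}

\section{From smooth to regular homomorphisms}\label{sec:limit}

By Popescu's theorem \cite[Tag 07GC]{Stacks}, a regular homomorphism $S\to A$ of Noetherian rings is a filtered colimit of smooth $S$-algebras $B_j$. A modification $Y$ of $\operatorname{Spec}A$ descends to a proper scheme $Y_j$ over some $B_j$, and Corollary~\ref{cor:smooth} will show that $Y_j$ is split over $B_j$. The maps $B_j\to A$ need not be flat, so Lemma~\ref{lem:ideal} does not apply. Derived base change splits $A\to R\Gamma(Y_j,\mathcal O)\otimes^L_{B_j}A$, but the natural map goes from this complex to $R\Gamma(Y,\mathcal O)$, which is the wrong direction for Lemma~\ref{lem:dominate}. The remedy is to test the splitting over $A$ on a finite free complex, and to descend this complex to a sufficiently large index.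

\begin{lemma}\label{lem:limit}
Let $A=\operatorname{colim}_jB_j$ be the colimit of a directed system of rings, with $A$ Noetherian. Fix an index $i$ and a quasi-compact separated $B_i$-scheme $Y_i$, and put $Y_j=Y_i\times_{B_i}B_j$ for $j\ge i$ and $Y=Y_i\times_{B_i}A$. Assume that $Y$ is proper over $A$ and that $Y_j$ is split over $B_j$ for all $j\ge i$. Then $Y$ is split over $A$.
\end{lemma}

\begin{proof}
We use two facts. In a distinguished triangle $M'\to M\to M''\to M'[1]$, the first map has a left inverse if and only if the last map is zero. If $M\in D^{\le a}$ and $M'\in D^{\ge a+1}$, then $\operatorname{Hom}(M,M')=0$.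

Fix a finite affine open cover of $Y_i$. Its finite intersections are affine because $Y_i$ is separated. Let $C_j$ and $C$ be the alternating \v{C}ech complexes of $\mathcal O_{Y_j}$ and $\mathcal O_Y$ for the induced covers. They represent $R\Gamma(Y_j,\mathcal O)$ and $R\Gamma(Y,\mathcal O)$, and termwise $C_j=C_i\otimes_{B_i}B_j$ and $C=C_i\otimes_{B_i}A$. Let $\Delta_j$ and $\Delta$ be the mapping cones of $B_j\to C_j$ and $A\to C$. Termwise, $\Delta=\Delta_j\otimes_{B_j}A=\operatorname{colim}_j\Delta_j$, compatibly with the projections $\Delta_j\to B_j[1]$ and $\Delta\to A[1]$. We must show that $\Delta\to A[1]$ is zero in $D(A)$.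

Since $Y$ is proper over the Noetherian ring $A$, the bounded complex $\Delta$ has finitely generated cohomology. So there is a quasi-isomorphism of complexes $G\to\Delta$ with $G$ bounded above and termwise finite free. Let $F\subset G$ be the subcomplex of terms in degrees $\ge-1$, a bounded complex of finite free modules. The triangle $F\to\Delta\to G/F$ has $G/F\in D^{\le-2}(A)$, while $A[1]\in D^{\ge-1}(A)$. So $\operatorname{Hom}(G/F,A[1])=0$, and $\operatorname{Hom}(\Delta,A[1])\to\operatorname{Hom}(F,A[1])$ is injective. It suffices to show that the chain map $F\to\Delta\to A[1]$ is null-homotopic.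

The complex $F$ is given by finitely many matrices over $A$, and $F\to\Delta$ is given by the finitely many images of basis elements. All of these lift to $B_l$ and $\Delta_l$ for some $l\ge i$. The finitely many identities saying that the differential squares to zero and that the map is a chain map hold after enlarging $l$. We obtain a bounded complex $F_l$ of finite free $B_l$-modules and a chain map $F_l\to\Delta_l$ whose base change to $A$ is $F\to\Delta$. Since $Y_l$ is split over $B_l$, the projection $\Delta_l\to B_l[1]$ is zero in $D(B_l)$. So $F_l\to\Delta_l\to B_l[1]$ is zero in $D(B_l)$, and it is null-homotopic because $F_l$ is a bounded complex of projective modules. Tensoring the homotopy with $A$ shows that $F\to\Delta\to A[1]$ is null-homotopic.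
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ascent}]
\emph{Reduction to local rings.} Let $\mathfrak q\subset A$ be a maximal ideal and $\mathfrak p$ its preimage in $S$. The map $S_{\mathfrak p}\to A_{\mathfrak q}$ is flat, and its fibers, also after a finite extension of the residue field, are localizations of those of $S\to A$; so it is regular. The ring $S_{\mathfrak p}$ is a BDS by Lemma~\ref{lem:normal}. By Corollary~\ref{cor:formal}(b) we may replace $S\to A$ by $S_{\mathfrak p}\to A_{\mathfrak q}$. Now $S$ is a local BDS, hence normal, and $A$ is local and flat over $S$ with regular fibers, hence normal \cite[23.9]{Matsumura}. So $A$ is a domain.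

\emph{Approximation by smooth domains.} Write $A=\operatorname{colim}_jB_j$ with $B_j$ smooth over $S$. Each $B_j$ is Noetherian and normal, hence a finite product of domains. The primitive idempotents of $B_j$ are orthogonal with sum $1$, and they map to $0$ or $1$ in the domain $A$, so exactly one of them, $e_j$, maps to $1$. For $i\le j$, the product of $e_j$ with the image of $e_i$ is an idempotent of the domain $B_je_j$ that maps to $1\in A$, so it is $e_j$. Thus $1-e_i$ maps into $(1-e_j)B_j$, and the rings $B_j'=B_j/(1-e_j)$ form a directed system of domains, smooth over $S$, mapping to $A$. In the composite $\operatorname{colim}B_j\to\operatorname{colim}B'_j\to A$, which is bijective, the first map is surjective and injective, so $A=\operatorname{colim}B'_j$. We may therefore assume that all $B_j$ are domains. By Corollary~\ref{cor:smooth} they are BDS.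

\emph{Descending the modification.} Let $Y\to\operatorname{Spec}A$ be a modification, and choose $0\ne a\in A$ such that it is an isomorphism over $\operatorname{Spec}A[1/a]$. The scheme $Y$ is of finite presentation over $A$. By \cite[8.8.2]{EGAIV} there are an index $i$ and a finitely presented $B_i$-scheme $Y_i$ with $Y_i\times_{B_i}A=Y$, and we may assume that $a$ is the image of some $a_i\in B_i$. Let $a_j\in B_j$ be the image of $a_i$ for $j\ge i$; then $A[1/a]=\operatorname{colim}B_j[1/a_j]$. By \cite[8.10.5]{EGAIV}, properness and being an isomorphism descend through such limits, so after enlarging $i$ the scheme $Y_i$ is proper over $B_i$ and is an isomorphism over $\operatorname{Spec}B_i[1/a_i]$.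

For $j\ge i$ let $Y_j=Y_i\times_{B_i}B_j$. Since $a\ne0$ we have $a_j\ne0$, so $\operatorname{Spec}B_j[1/a_j]$ is dense in $\operatorname{Spec}B_j$. Its preimage need not be dense in $Y_j$, but the reduced closure $Y_j'$ of the preimage is a modification of $\operatorname{Spec}B_j$, hence split over $B_j$. By Lemma~\ref{lem:dominate}, $Y_j$ is split over $B_j$. By Lemma~\ref{lem:limit}, $Y$ is split over $A$.
\end{proof}

\section{Consequences}\label{sec:consequences}

\begin{proof}[Proof of Theorem~\ref{thm:descent}(ii)]
Let $A$ be a BDS and let $\mathfrak q\subset A$ lie over $\mathfrak p\subset S$. Then $A_{\mathfrak q}$ is a BDS by Lemma~\ref{lem:normal}, and the flat local homomorphism $S_{\mathfrak p}\to A_{\mathfrak q}$ is faithfully flat. So $S_{\mathfrak p}$ is a BDS by part~(i). Conversely, assume that all such $S_{\mathfrak p}$ are BDS. The maps $S_{\mathfrak p}\to A_{\mathfrak q}$ are regular, so all $A_{\mathfrak q}$ are BDS by Theorem~\ref{thm:ascent}, and $A$ is a BDS by Corollary~\ref{cor:formal}(b).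
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:consequences}]
If $S\to A$ is regular and faithfully flat, then $S$ is a BDS if and only if $A$ is, by Theorems~\ref{thm:ascent} and \ref{thm:descent}(i).

(i) The first two conditions are equivalent by Lemma~\ref{lem:normal} and Corollary~\ref{cor:formal}(b). The map $S\to S[x]$ is smooth and faithfully flat. The rings $S_{\mathfrak m}^h$ and $S_{\mathfrak m}^{sh}$ are Noetherian, faithfully flat over $S_{\mathfrak m}$, and filtered colimits of \'etale $S_{\mathfrak m}$-algebras. A fiber, tensored with a finite extension $k'$ of the residue field, is a Noetherian filtered colimit of \'etale $k'$-algebras, which are finite products of fields. In such a colimit every element $u$ lies in $(u^2)$, so it is reduced of dimension $0$, hence a finite product of fields, and regular.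

(ii) The map $S\to\widehat S$ is faithfully flat, and regular by the definition of a $G$-ring.

(iii) A local BDS $(S,\mathfrak m)$ is a normal domain by Lemma~\ref{lem:normal}. If $\mathfrak m=0$, then $\widehat S=S$ is a field. Otherwise let $\mathfrak m$ be generated by $N$ elements, let $y\in\widehat S$ satisfy $y^r=0$, let $n\ge1$ and $I=\mathfrak m^{n+N-1}$. Choose $z\in S$ with $u=y-z\in I\widehat S$. Expanding $(z+u)^r=0$ gives $z^r+\sum_{i\ge1}\binom ri u^iz^{r-i}=0$ with $u^i\in(I\widehat S)^i$, so $z$ is integral over $I\widehat S$. With $H=I+(z)\subset S$, \eqref{eq:reduction} gives $H^{l+1}\widehat S=IH^l\widehat S$ for some $l$. Since $S\to\widehat S$ is faithfully flat, $H^{l+1}=IH^l$, so $z\in\overline I$. By Proposition~\ref{prop:closure}, $z\in\mathfrak m^n$, hence $y=z+u\in\mathfrak m^n\widehat S$. This holds for all $n$, so $y=0$.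
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bhatt} Bhatt, Invent. Math. 212 (2018).

\bibitem{EGAII} EGA II.

\bibitem{EGAIV} EGA IV.

\bibitem{Hartshorne} Hartshorne, \emph{Residues and Duality}.

\bibitem{Lyu} Shiji Lyu, \emph{On some properties of birational derived splinters}, arXiv:2210.03193 (2022).

\bibitem{Matsumura} Matsumura, \emph{Commutative Ring Theory}.

\bibitem{RG} Raynaud and Gruson, Invent. Math. 13 (1971).

\bibitem{Stacks} Stacks, Tag 07GC.

\end{thebibliography}
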